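\title{Normal ultrafilters on a measurable cardinal are Tukey minimal}

\begin{abstract}
Let $\kappa$ be a measurable cardinal. We prove that two distinct normal ultrafilters on $\kappa$ are never Tukey comparable, and we deduce that every normal ultrafilter is Tukey minimal among the non-principal $\kappa$-complete ultrafilters over $\kappa$. The minimal Tukey classes correspond bijectively to the normal ultrafilters. The argument extends to p-points: exactly one normal ultrafilter lies Tukey below a p-point $U$, and it is the Tukey-least ultrafilter below $U$. The core of the proof is that a monotone map $f$ into a normal ultrafilter cannot be cofinal if the truth of $\alpha\in f(Z)$ is decided by $Z\cap\alpha$.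
\end{abstract}

\section{The question and the results}\label{sec:intro}

A subset $X$ of a poset $P$ is \emph{cofinal} if every element of $P$ lies below some element of $X$. A map $f:Q\to P$ between posets is \emph{cofinal} if $f[X]$ is cofinal in $P$ for every cofinal $X\subseteq Q$. If such a map exists, $P$ is \emph{Tukey reducible} to $Q$, written $P\le_T Q$. (Equivalently, some map $g:P\to Q$ sends unbounded sets to unbounded sets; we do not use this form.) A composition of cofinal maps is cofinal, so $\le_T$ is transitive. We write $P\equiv_T Q$ if $P\le_T Q$ and $Q\le_T P$.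

The relation $\equiv_T$ retains only the cofinal behavior of a poset. For instance, $Q\equiv_T X$ for each cofinal $X\subseteq Q$: the inclusion $X\to Q$ is cofinal, and so is any map $Q\to X$ that sends each $q$ to an element above $q$. A poset with a greatest element lies below every nonempty poset, by a constant map.

An ultrafilter $U$ is ordered by reverse inclusion $\supseteq$, which makes it a directed poset. A cofinal subset of $U$ is then a \emph{base}: a family $\mathcal B\subseteq U$ such that every member of $U$ contains a member of $\mathcal B$. Thus $D\le_T U$ says that a single map $U\to D$ converts every base of $U$ into a base of $D$. A principal ultrafilter has a greatest element, so it lies below everything and is excluded from the discussion.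

\paragraph{Conventions.} We work in ZFC. Throughout, $\kappa$ is a measurable cardinal, and \emph{ultrafilter} means a non-principal $\kappa$-complete ultrafilter over $\kappa$, or over another set of size $\kappa$, which a bijection identifies with $\kappa$. An ordinal is the set of smaller ordinals, so $Z\cap\alpha$ and $Z\setminus\alpha$ are the parts of $Z$ below $\alpha$ and from $\alpha$ on. The \emph{diagonal intersection} of sets $Y_\alpha\subseteq\kappa$ ($\alpha<\kappa$) is
\[
\triangle_{\alpha<\kappa}Y_\alpha=\{\beta<\kappa:\ \beta\in Y_\alpha\text{ for all }\alpha<\beta\},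
\]
and an ultrafilter over $\kappa$ is \emph{normal} if it is closed under diagonal intersections. An ultrafilter $U$ is \emph{Tukey minimal} if every ultrafilter $W\le_T U$ satisfies $W\equiv_T U$.

The simplest reductions come from maps between the underlying sets. For an ultrafilter $W$ over $I$ and $h:I\to J$, put $h_*W=\{B\subseteq J:h^{-1}[B]\in W\}$. This family is a $\kappa$-complete maximal filter, and it is principal exactly when $h$ is constant on a set in $W$. We write $D\le_{RK}W$ (the \emph{Rudin--Keisler order}) if $D=h_*W$ for some $h$, and we call $D$ and $W$ \emph{isomorphic} if $h$ can be taken to be a bijection. If $D\le_{RK}W$, then $D\le_T W$ through the map $Z\mapsto h[Z]$ (Lemma~\ref{lem:rk}).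

A normal ultrafilter $U$ is minimal for $\le_{RK}$. Indeed, every function on $\kappa$ is constant or injective on a set in $U$ (Lemma~\ref{lem:normal}). So if $W=h_*U$ is an ultrafilter, then $h$ is injective on some $Z\in U$, and $U=g_*W$ for any $g$ that inverts $h$ on $h[Z]$. This leads to the following question, posed in \cite{BD}.

\begin{quote}
\emph{Is every normal ultrafilter on $\kappa$ Tukey minimal among the non-principal $\kappa$-complete ultrafilters over $\kappa$?}
\end{quote}

The Rudin--Keisler case suggests the answer yes, but its proof does not transfer. A Tukey reduction acts on sets and need not come from a function on points, so there is no $h$ to make injective. The coarser order does place more ultrafilters below $U$: Section~\ref{sec:sharp} contains an ultrafilter $W\le_T U$ with $W\not\le_{RK}U$. The real threat to minimality is a second normal ultrafilter. Below every ultrafilter there is a normal one (Lemma~\ref{lem:below}), so $U$ is minimal as soon as every \emph{normal} $D\le_T U$ is equivalent to $U$. Natural monotone maps from one normal ultrafilter into another exist, such as the map that sends $Z$ to its set of limit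 points. The first theorem says that none of them is cofinal.

\begin{theorem}\label{thm:A}
If $D$ and $U$ are normal ultrafilters on $\kappa$ and $D\le_T U$, then $D=U$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $U$ be a normal ultrafilter and let $W$ be an ultrafilter with $W\le_T U$. Then $U\le_{RK}W$, and hence $W\equiv_T U$. Thus $U$ is Tukey minimal.
\end{theorem}

This answers the question positively. It also describes the bottom layer of the Tukey order completely.

\begin{theorem}\label{thm:D}
An ultrafilter $V$ is Tukey minimal if and only if $V\equiv_T D$ for some normal $D$, and this $D$ is then unique. So the minimal Tukey classes correspond bijectively to the normal ultrafilters. Every ultrafilter is Tukey above a minimal one.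
\end{theorem}

The proof of Theorem~\ref{thm:A} uses the normality of $U$ at one point only, and a weaker property serves there. An ultrafilter $U$ over $\kappa$ is a \emph{p-point} if for all $Y_\alpha\in U$ ($\alpha<\kappa$) there is $X\in U$ such that every $X\setminus Y_\alpha$ is bounded in $\kappa$. A normal ultrafilter is a p-point, since $X=\triangle_\alpha Y_\alpha$ satisfies $X\setminus Y_\alpha\subseteq\alpha+1$.

\begin{theorem}\label{thm:C}
If $U$ is a p-point, there is exactly one normal ultrafilter $D_U$ with $D_U\le_T U$. Moreover $D_U\le_{RK}U$, and $D_U\le_{RK}W$ for every ultrafilter $W\le_T U$. Thus $D_U$ is the Tukey-least ultrafilter below $U$.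
\end{theorem}

Neither Theorem~\ref{thm:B} nor Theorem~\ref{thm:C} can be improved in the obvious way.

\begin{proposition}\label{prop:sharp}
\begin{enumerate}
\item[(i)] For every normal $U$ there is an ultrafilter $W\le_T U$ that is not isomorphic to $U$. So ``$W\equiv_T U$'' in Theorem~\ref{thm:B} cannot be improved to ``$W$ is isomorphic to $U$''.
\item[(ii)] If $\kappa$ carries two distinct normal ultrafilters, there is an ultrafilter $V$ that has two distinct normal ultrafilters Tukey below it and no Tukey-least ultrafilter below it. So Theorem~\ref{thm:C} fails without the p-point hypothesis.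
\end{enumerate}
\end{proposition}

\section{Standard facts}\label{sec:facts}

A measurable cardinal is uncountable and strongly inaccessible: $\kappa$ is regular, and $2^{|\alpha|}<\kappa$ for all $\alpha<\kappa$. An ultrafilter contains no set of size less than $\kappa$, because the complement of such a set is an intersection of fewer than $\kappa$ complements of singletons. So an ultrafilter over $\kappa$ contains all final segments, and its members are unbounded. By regularity, the bounded subsets of $\kappa$ are those of size less than $\kappa$; hence being a p-point is invariant under isomorphism. If $U\ne D$ are ultrafilters over the same set, some $A\in U$ has its complement in $D$: take a set that lies in exactly one of the two, or its complement.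

A function $r$ is \emph{regressive} on $B\subseteq\kappa$ if $r(\beta)<\beta$ for all $\beta\in B$. An ultrafilter $U$ over $\kappa$ is normal if and only if it allows \emph{pressing down}: every function that is regressive on a set in $U$ is constant on a set in $U$. For one direction, let $r$ be regressive on $B\in U$ and constant on no set in $U$. Then $Y_\alpha=\{\beta:r(\beta)\ne\alpha\}\in U$, and $B\cap\triangle_\alpha Y_\alpha=\emptyset$, since a point $\beta$ of this set would lie in $Y_{r(\beta)}$. For the other, let $Y_\alpha\in U$ and $\triangle_\alpha Y_\alpha\notin U$. On the complement, the function sending $\beta$ to the least $\alpha<\beta$ with $\beta\notin Y_\alpha$ is regressive, and a set on which it has constant value $\alpha$ is disjoint from $Y_\alpha$, so it is not in $U$.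

A \emph{club} is an unbounded set $C\subseteq\kappa$ that contains the supremum of each of its nonempty bounded subsets. As $\kappa$ is regular and uncountable, the intersection of two clubs is a club, and for $g:\kappa\to\kappa$ the set $\{\gamma<\kappa:g(\alpha)<\gamma\text{ for all }\alpha<\gamma\}$ of \emph{closure points} of $g$ is a club. We write $[Z]^2$ for the set of two-element subsets of $Z$.

\begin{lemma}\label{lem:normal}
Let $U$ be a normal ultrafilter.
\begin{enumerate}
\item[(a)] Every club belongs to $U$.
\item[(b)] (Rowbottom's theorem for pairs.) For every $c:[\kappa]^2\to\{0,1\}$ there is $Z\in U$ such that $c$ is constant on $[Z]^2$.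
\item[(c)] Every function $h$ with domain $\kappa$ is constant or injective on a set in $U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that $C\notin U$ is a club, so that $B=\{\beta\notin C:\beta>\min C\}\in U$. For $\beta\in B$ the ordinal $r(\beta)=\sup(C\cap\beta)$ lies in $C$ and is at most $\beta$, so $r(\beta)<\beta$. Let $r$ have constant value $\gamma$ on $B'\in U$. Every element of $B'$ is at most the next element of $C$ after $\gamma$, so $B'$ is bounded, a contradiction.

(b) For each $\alpha$ pick $i_\alpha\in\{0,1\}$ with $Y_\alpha=\{\beta>\alpha:c(\{\alpha,\beta\})=i_\alpha\}\in U$, and pick $i$ with $B=\{\alpha:i_\alpha=i\}\in U$. If $\alpha<\beta$ lie in $Z=B\cap\triangle_\alpha Y_\alpha$, then $\beta\in Y_\alpha$, so $c(\{\alpha,\beta\})=i$.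

(c) Apply (b) with $c(\{\alpha,\beta\})=1$ if $h(\alpha)=h(\beta)$ and $c(\{\alpha,\beta\})=0$ otherwise.
\end{proof}

A map $f$ between families of sets is \emph{monotone} if $Z\subseteq Z'$ implies $f(Z)\subseteq f(Z')$. Between ultrafilters, monotone maps suffice to witness $\le_T$, and for them cofinality is a property of the range alone.

\begin{lemma}\label{lem:monotone}
Let $D$ and $U$ be ultrafilters. A monotone map $f:U\to D$ is cofinal if and only if every $B\in D$ contains some $f(Z)$. If $D\le_T U$, there is a monotone cofinal map $U\to D$.
\end{lemma}

\begin{proof}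
A cofinal map sends the base $U$ to a base of $D$. Conversely, let $f$ be monotone with range a base of $D$, let $\mathcal B$ be a base of $U$, and let $B\in D$. Take $Z\in U$ with $f(Z)\subseteq B$ and $Y\in\mathcal B$ with $Y\subseteq Z$. Then $f(Y)\subseteq B$, so $f[\mathcal B]$ is a base of $D$.

Now let $f_0:U\to D$ be any cofinal map and put $f(Z)=\bigcup\{f_0(Y):Y\in U,\ Y\subseteq Z\}$. Then $f$ is monotone, and $f(Z)\in D$ because $f(Z)\supseteq f_0(Z)$. Suppose that some $B\in D$ contains no $f(Z)$. Then every $Z\in U$ has a subset $Y_Z\in U$ with $f_0(Y_Z)\not\subseteq B$. The family $\{Y_Z:Z\in U\}$ is a base of $U$ whose image under $f_0$ is not a base of $D$, a contradiction.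
\end{proof}

\begin{lemma}\label{lem:rk}
If $D\le_{RK}W$, then $D\le_T W$.
\end{lemma}

\begin{proof}
Let $D=h_*W$. For $Z\in W$ we have $h[Z]\in D$, since $h^{-1}[h[Z]]\supseteq Z$. The map $Z\mapsto h[Z]$ is monotone, and each $B\in D$ contains $h[h^{-1}[B]]$. Lemma~\ref{lem:monotone} applies.
\end{proof}

\begin{lemma}\label{lem:below}
For every ultrafilter $W$ there is a normal ultrafilter $D\le_{RK}W$.
\end{lemma}

\begin{proof}
Let $W$ be over $\kappa$. For $h,h':\kappa\to\kappa$ write $h<_Wh'$ if $\{\xi:h(\xi)<h'(\xi)\}\in W$. This relation is well-founded: if $h_{n+1}<_Wh_n$ for all $n<\omega$, the countably many witnessing sets have a common point $\xi$, and $h_0(\xi)>h_1(\xi)>\cdots$ is impossible. The identity is constant on no set in $W$, so there is a $<_W$-minimal $h$ among the functions with this property. Then $D=h_*W$ is an ultrafilter. Let $r$ be regressive on $B\in D$. Then $r(h(\xi))<h(\xi)$ for all $\xi\in h^{-1}[B]\in W$, so $r\circ h<_Wh$. By minimality $r\circ h$ takes some value $\gamma$ on a set in $W$, which means $r^{-1}[\{\gamma\}]\in D$.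
\end{proof}

The well-foundedness argument needs countable completeness, and so $\kappa>\omega$. No non-principal ultrafilter over $\omega$ allows pressing down, since $n\mapsto n-1$ is regressive and injective on the positive integers.

\section{Two cases by hand}\label{sec:model}

To prove Theorem~\ref{thm:A} we must show that no monotone map $f:U\to D$ is cofinal when $D\ne U$. We first treat maps induced by functions on points.

\begin{example}\label{ex:rk}
Let $D$ and $U$ be normal and $D=h_*U$. We show that $D=U$. One of the relations $h(\beta)<\beta$, $h(\beta)=\beta$, $h(\beta)>\beta$ holds on a set $B\in U$. In the first case $h$ is constant on a set in $U$ and $D$ is principal, which is excluded. In the second case $D=U$. In the third case define, for $\alpha\in h[B]\in D$,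
\[
r(\alpha)=\min\{\beta\in B:h(\beta)=\alpha\}<\alpha .
\]
The function $r$ is injective, since $h(r(\alpha))=\alpha$, and by pressing down it is constant on a set in $D$. This is a contradiction.
\end{example}

In the third case, whether $\alpha$ belongs to $f(Z)=h[Z]$ for $Z\subseteq B$ is decided strictly below $\alpha$, by the presence in $Z$ of a point such as $r(\alpha)$. The normality of $D$ then says that there is not enough room below $\alpha$ to tell $D$-many $\alpha$ apart. For a general monotone $f$ no single point is responsible for $\alpha\in f(Z)$; at best the whole initial part $Z\cap\alpha$ is. So we need to press down on subsets of $\alpha$ instead of elements of $\alpha$.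

\begin{lemma}[Coherence]\label{lem:cohere}
Let $D$ be normal, $N\in D$, and $s_\alpha\subseteq\alpha$ for $\alpha\in N$. There is $S\subseteq\kappa$ such that $T=\{\alpha\in N:s_\alpha=S\cap\alpha\}\in D$. In particular, there are $\alpha<\alpha'$ in $N$ with $s_{\alpha'}\cap\alpha=s_\alpha$.
\end{lemma}

\begin{proof}
Let $S$ be the set of $\beta<\kappa$ with $\{\alpha\in N:\beta\in s_\alpha\}\in D$, and let $T_\beta$ be the set of $\alpha\in N$ such that $\beta\in s_\alpha\iff\beta\in S$. If $\beta\in S$, then $T_\beta=\{\alpha\in N:\beta\in s_\alpha\}\in D$. If $\beta\notin S$, then $T_\beta$ is the complement in $N$ of a set that is not in $D$, so again $T_\beta\in D$. For $\alpha\in N\cap\triangle_\beta T_\beta$ the sets $s_\alpha$ and $S$ agree on all $\beta<\alpha$, so $\alpha\in T$. Hence $T\in D$, and any $\alpha<\alpha'$ in $T$ satisfy $s_{\alpha'}\cap\alpha=S\cap\alpha=s_\alpha$.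
\end{proof}

For singletons $s_\alpha=\{r(\alpha)\}$ the lemma is pressing down: $s_\alpha\subseteq s_{\alpha'}$ forces $r(\alpha)=r(\alpha')$. Coherence alone is no contradiction, as $s_\alpha=S\cap\alpha$ shows. We need a substitute for the injectivity of $r$, that is, a choice of the sets $s_\alpha$ that prevents them from cohering. The second example shows where to find it.

\begin{example}\label{ex:lim}
Let $U$ be any ultrafilter over $\kappa$ and let $D$ be normal. For $Z\in U$ let $f(Z)$ be the set of $\alpha>0$ with $\sup(Z\cap\alpha)=\alpha$. This is a club, so $f(Z)\in D$. The map $f$ is monotone, and $Z\cap\alpha$ decides whether $\alpha\in f(Z)$. To see that $f$ is not cofinal, look at the \emph{first} element $\alpha$ of $f(Z)$. It is the supremum of the first $\omega$ elements of $Z$, and $Z\cap\alpha$ is cofinal in $\alpha$ of order type $\omega$. Let $N$ be the set of all such first elements, and for $\alpha\in N$ let $s_\alpha=Z\cap\alpha$ for some $Z$ with $\min f(Z)=\alpha$. If $\alpha<\alpha'$ and $s_{\alpha'}\cap\alpha=s_\alpha$, then the infinite set $s_\alpha$ is a proper initial segment of a set of order type $\omega$, which is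 absurd. By Lemma~\ref{lem:cohere}, $N\notin D$. So $\kappa\setminus N$ belongs to $D$ and contains no $f(Z)$.
\end{example}

The reason that the sets $s_\alpha$ do not cohere is general: a set $Z'$ that begins with $s_\alpha$ has $\alpha\in f(Z')$, so the first element of $f(Z')$ cannot be larger than $\alpha$.

\section{Predictable maps}\label{sec:predict}

For an ultrafilter $U$ and $X\in U$ let $U|X=\{Z\in U:Z\subseteq X\}$. The next definition isolates the feature shared by the two examples, with room to discard small sets on both sides.

\begin{definition}\label{def:predict}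
Let $U$ be an ultrafilter over $\kappa$, $X\in U$ and $E\subseteq\kappa$. A map $f:U\to\mathcal P(\kappa)$ is \emph{predictable on $(X,E)$} if for all $\alpha\in E$ and all $Z,Z'\in U|X$ with $Z\cap\alpha=Z'\cap\alpha$ we have $\alpha\in f(Z)\iff\alpha\in f(Z')$.
\end{definition}

\begin{proposition}\label{prop:core}
Let $U$ be an ultrafilter over $\kappa$ and let $D$ be a normal ultrafilter. If $f:U\to D$ is monotone and predictable on $(X,E)$ for some $X\in U$ and $E\in D$, then $f$ is not cofinal.
\end{proposition}

\begin{proof}
For $Z\in U|X$ the set $f(Z)\cap E$ is in $D$, so it is nonempty. Put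
\[
\mu(Z)=\min(f(Z)\cap E),\qquad N=\{\mu(Z):Z\in U|X\}\subseteq E .
\]

We claim that $N\notin D$. Suppose otherwise. For $\alpha\in N$ choose $Z_\alpha\in U|X$ with $\mu(Z_\alpha)=\alpha$, and let $s_\alpha=Z_\alpha\cap\alpha$. By Lemma~\ref{lem:cohere} there are $\alpha<\alpha'$ in $N$ with $s_{\alpha'}\cap\alpha=s_\alpha$, that is, $Z_{\alpha'}\cap\alpha=Z_\alpha\cap\alpha$. Since $\alpha\in E$ and $\alpha\in f(Z_\alpha)$, predictability gives $\alpha\in f(Z_{\alpha'})$. Then $\alpha\in f(Z_{\alpha'})\cap E$ and $\alpha<\alpha'=\mu(Z_{\alpha'})$, which contradicts the definition of $\mu$.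

Hence $\kappa\setminus N\in D$. For any $Z\in U$, the ordinal $\mu(Z\cap X)$ lies in $N$ and in $f(Z\cap X)$, and $f(Z\cap X)\subseteq f(Z)$ by monotonicity. So $\kappa\setminus N$ contains no $f(Z)$, and $f$ is not cofinal by Lemma~\ref{lem:monotone}.
\end{proof}

\begin{remark}\label{rem:tight}
The proposition is tight in two ways. First, the cut $Z\cap\alpha$ cannot be replaced by $Z\cap(\alpha+1)$: for normal $U$ the identity $U\to U$ is monotone and cofinal, and $Z\cap(\alpha+1)$ decides whether $\alpha\in Z$. Second, the normality of $D$, used through Lemma~\ref{lem:cohere}, is needed: if $h(\beta)=\beta+1$ and $D=h_*U$, then $Z\mapsto h[Z]$ is a monotone cofinal map $U\to D$ that is predictable on $(\kappa,\kappa)$.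
\end{remark}

\begin{remark}\label{rem:reflect}
Suppose that a normal $U$ belongs to the ultrapower of the universe by a normal $D$, where it is represented by $\alpha\mapsto u_\alpha$, with $u_\alpha$ a maximal filter over $\alpha$ for all $\alpha$ in a set $E\in D$. Put $f(Z)=\{\alpha\in E:Z\cap\alpha\in u_\alpha\}$. Since $\alpha\mapsto Z\cap\alpha$ represents $Z$, we have $Z\in U\iff f(Z)\in D$. This makes $f$ a tempting candidate for a reduction $D\le_T U$. But $f$ is monotone and predictable on $(\kappa,E)$, so it is not cofinal.
\end{remark}

An arbitrary monotone map has no reason to be predictable, since $\alpha\in f(Z)$ may depend on the tail $Z\setminus\alpha$. For one fixed $\alpha$ this dependence can be removed by shrinking the tail. Shrinking can push $\alpha$ out of $f(Z)$ but never into it. So for each initial part $s\subseteq\alpha$ either every tail keeps $\alpha$ in, or some tail and all its subsets in $U$ keep $\alpha$ out. There are fewer than $\kappa$ initial parts, so one set handles them all.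

\begin{lemma}\label{lem:decide}
Let $U$ be an ultrafilter over $\kappa$ and let $f:U\to\mathcal P(\kappa)$ be monotone. There are sets $Y_\alpha\in U$ ($\alpha<\kappa$) such that $f$ is predictable on $(X,E)$ whenever $X\in U$, $E\subseteq\kappa$ and
\begin{equation}\label{eq:tail}
X\setminus\alpha\subseteq Y_\alpha\quad\text{for all }\alpha\in E .
\end{equation}
\end{lemma}

\begin{proof}
Fix $\alpha<\kappa$. For $s\subseteq\alpha$ and $Y\in U$ the set $s\cup(Y\setminus\alpha)$ is in $U$, so $f$ is defined on it. If there is $Y\in U$ with $\alpha\notin f(s\cup(Y\setminus\alpha))$, let $Y_{\alpha,s}$ be such a set. Otherwise let $Y_{\alpha,s}=\kappa$. Put $Y_\alpha=\bigcap_{s\subseteq\alpha}Y_{\alpha,s}$. This set is in $U$ because $2^{|\alpha|}<\kappa$ and $U$ is $\kappa$-complete.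

Assume \eqref{eq:tail}. Let $\alpha\in E$ and let $Z,Z'\in U|X$ have the same initial part $s=Z\cap\alpha=Z'\cap\alpha$. By symmetry it suffices to show that $\alpha\notin f(Z)$ implies $\alpha\notin f(Z')$. As $Z=s\cup(Z\setminus\alpha)$, the set $Y=Z$ shows that the first case applied to $s$, so $\alpha\notin f(s\cup(Y_{\alpha,s}\setminus\alpha))$. Also $Z'\setminus\alpha\subseteq X\setminus\alpha\subseteq Y_\alpha\subseteq Y_{\alpha,s}$, so $Z'\subseteq s\cup(Y_{\alpha,s}\setminus\alpha)$. Monotonicity gives $\alpha\notin f(Z')$.
\end{proof}

\section{Normal ultrafilters and minimal Tukey classes}\label{sec:normal}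

It remains to find one set $X\in U$ that satisfies \eqref{eq:tail} for $D$-many $\alpha$. There are $\kappa$ sets $Y_\alpha$, too many for $\kappa$-completeness. The diagonal intersection almost works: it gives $X\setminus(\alpha+1)\subseteq Y_\alpha$, which leaves only the point $\alpha$ itself uncontrolled. By Remark~\ref{rem:tight} this point is a true obstacle when $D=U$. When $D\ne U$, we can arrange that $X$ and $E$ are disjoint, and the obstacle disappears.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose that $D\le_T U$ and $D\ne U$. Fix $A\in U$ with $E=\kappa\setminus A\in D$. Let $f:U\to D$ be monotone and cofinal (Lemma~\ref{lem:monotone}), and let $Y_\alpha\in U$ be given by Lemma~\ref{lem:decide}. The set $X=A\cap\triangle_\alpha Y_\alpha$ is in $U$ by the normality of $U$. For $\alpha\in E$ we have $\alpha\notin X$, so $X\setminus\alpha=X\setminus(\alpha+1)\subseteq Y_\alpha$. Thus $f$ is predictable on $(X,E)$, and Proposition~\ref{prop:core} says that $f$ is not cofinal, a contradiction.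
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:below} there is a normal $D\le_{RK}W$. By Lemma~\ref{lem:rk}, $D\le_T W\le_T U$, so $D=U$ by Theorem~\ref{thm:A}. Thus $U\le_{RK}W$, and $U\le_T W$ by Lemma~\ref{lem:rk}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $V$ be an ultrafilter. By Lemmas~\ref{lem:below} and~\ref{lem:rk} there is a normal $D\le_T V$, and $D$ is minimal by Theorem~\ref{thm:B}. This proves the last statement, and if $V$ is minimal it gives $V\equiv_T D$. Conversely, let $V\equiv_T D$ with $D$ normal, and let $W\le_T V$. Then $W\le_T D$, so $W\equiv_T D\equiv_T V$, and $V$ is minimal. If $V\equiv_T D$ and $V\equiv_T D'$ with $D,D'$ normal, then $D\le_T D'$ and $D=D'$ by Theorem~\ref{thm:A}. So the map sending a normal ultrafilter to its Tukey class is injective, and its range is the set of minimal classes.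
\end{proof}

\section{P-points}\label{sec:ppoint}

Let $U$ be a p-point. In place of a diagonal intersection we get a set $X_0\in U$ that lies inside $Y_\alpha$ from some ordinal $g(\alpha)$ on. The uncontrolled region is now the interval $[\alpha,g(\alpha))$, and to obtain \eqref{eq:tail} we need $X$ to avoid this interval for $D$-many $\alpha$. We therefore cut $\kappa$ into blocks so long that the interval belonging to a left endpoint stays inside its block, and we collapse each block to its left endpoint. The role of $U$ in the previous proof passes to the image of $U$ under the collapse.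

Let $C$ be a club with $0\in C$. For $\alpha\in C$ let $\alpha^*=\min(C\setminus(\alpha+1))$, and define $\pi_C:\kappa\to C$ by $\pi_C(\beta)=\max(C\cap(\beta+1))$. The maximum exists because $C$ is closed and $0\in C$. The fiber of $\pi_C$ over $\alpha\in C$ is the bounded block $[\alpha,\alpha^*)$, so $(\pi_C)_*U$ is an ultrafilter over $\kappa$.

\begin{proposition}\label{prop:collapse}
Let $U$ be a p-point and let $D\le_T U$ be normal. There is a club $C_0$ with $0\in C_0$ such that $D=(\pi_C)_*U$ for every club $C\subseteq C_0$ with $0\in C$.
\end{proposition}

\begin{proof}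
Let $f:U\to D$ be monotone and cofinal, and let $Y_\alpha\in U$ be given by Lemma~\ref{lem:decide}. By the p-point property there are $X_0\in U$ and $g:\kappa\to\kappa$ with $X_0\setminus g(\alpha)\subseteq Y_\alpha$ for all $\alpha$. Let $C_0$ be the club of closure points of $g$; it contains $0$. Let $C\subseteq C_0$ be a club with $0\in C$. For $\alpha\in C$ we have $g(\alpha)<\alpha^*$, because $\alpha<\alpha^*\in C_0$.

Suppose that $D\ne(\pi_C)_*U$, and fix $A\in(\pi_C)_*U$ with $\kappa\setminus A\in D$. Put
\[
X=X_0\cap\pi_C^{-1}[A]\in U,\qquad E=C\setminus A .
\]
Then $E\in D$ by Lemma~\ref{lem:normal}(a). Let $\alpha\in E$. On $[\alpha,\alpha^*)$ the map $\pi_C$ has the value $\alpha\notin A$, so $X$ misses this block. Therefore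
\[
X\setminus\alpha=X\setminus\alpha^*\subseteq X_0\setminus g(\alpha)\subseteq Y_\alpha .
\]
So $f$ is predictable on $(X,E)$, which contradicts Proposition~\ref{prop:core}.
\end{proof}

For normal $U$ one can take $g(\alpha)=\alpha+1$. In that case $\pi_C$ is the identity on $C\in U$, so $(\pi_C)_*U=U$, and the proof reduces to that of Theorem~\ref{thm:A}.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Lemmas~\ref{lem:below} and~\ref{lem:rk} there is a normal $D_U\le_{RK}U$, and $D_U\le_T U$. For uniqueness, let $D_1,D_2\le_T U$ be normal, and let $C_1,C_2$ be clubs given by Proposition~\ref{prop:collapse} for $D_1$ and $D_2$. The freedom to shrink the club lets us compare the two: $C=C_1\cap C_2$ is a club containing $0$, so $D_1=(\pi_C)_*U=D_2$. Finally, let $W\le_T U$ and take a normal $D\le_{RK}W$. Then $D\le_T W\le_T U$, so $D=D_U$ by uniqueness. Thus $D_U\le_{RK}W$, and $D_U\le_T W$ by Lemma~\ref{lem:rk}.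
\end{proof}

\section{Two examples on pairs}\label{sec:sharp}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(i)]
Let $U$ be normal and put
\[
U^2=\{B\subseteq[\kappa]^2:\ [Z]^2\subseteq B\text{ for some }Z\in U\}.
\]
This is a proper $\kappa$-complete filter, since each $[Z]^2$ is nonempty and $\bigcap_i[Z_i]^2=[\bigcap_iZ_i]^2$. Lemma~\ref{lem:normal}(b), applied to the characteristic function of $B$, shows that $U^2$ contains $B$ or its complement. It is non-principal because $\{a,b\}\notin[\kappa\setminus\{a\}]^2$. So $U^2$ is an ultrafilter over a set of size $\kappa$. The map $Z\mapsto[Z]^2$ is monotone and its range is a base of $U^2$, so $U^2\le_T U$ by Lemma~\ref{lem:monotone}.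

The function $\min:[\kappa]^2\to\kappa$ is neither constant nor injective on any set in $U^2$. Such a set contains $[Z]^2$ for some $Z\in U$, and for $a<b<c$ in $Z$ we have $\min\{a,b\}=\min\{a,c\}\ne\min\{b,c\}$. Suppose now that $U^2=h_*U$ for some $h:\kappa\to[\kappa]^2$. By Lemma~\ref{lem:normal}(c), $\min\circ\,h$ is constant or injective on some $Z\in U$. Then $\min$ is constant or injective, respectively, on $h[Z]\in U^2$, a contradiction. So $U^2\not\le_{RK}U$, and in particular $U^2$ is not isomorphic to $U$.
\end{proof}

By Theorem~\ref{thm:B}, $U^2\equiv_T U$ and $U\le_{RK}U^2$. So the direction of the Rudin--Keisler reduction in that theorem cannot be reversed.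

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(ii)]
Let $U_1\ne U_2$ be normal. For $B\subseteq\kappa\times\kappa$ let $B_\xi=\{\eta:(\xi,\eta)\in B\}$, and put
\[
V=\{B\subseteq\kappa\times\kappa:\ \{\xi:B_\xi\in U_2\}\in U_1\}.
\]
The family $V$ is closed under supersets. Given fewer than $\kappa$ sets $B^i\in V$, the set of $\xi$ with $B^i_\xi\in U_2$ for all $i$ is in $U_1$, and for these $\xi$ the section $(\bigcap_iB^i)_\xi=\bigcap_iB^i_\xi$ is in $U_2$. If $B\notin V$, then $\{\xi:B_\xi\notin U_2\}\in U_1$, and for these $\xi$ the complement of $B$ has its section in $U_2$. A set with at most one element has no section in $U_2$. So $V$ is an ultrafilter.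

For $A\subseteq\kappa$ we have $A\times\kappa\in V\iff A\in U_1$ and $\kappa\times A\in V\iff A\in U_2$. So the coordinate projections send $V$ to $U_1$ and $U_2$, and $U_1,U_2\le_T V$ by Lemma~\ref{lem:rk}. A Tukey-least ultrafilter $W$ below $V$ would satisfy $W\le_T U_1$ and $W\le_T U_2$. Theorem~\ref{thm:B} would give $U_1\equiv_T W\equiv_T U_2$, contradicting Theorem~\ref{thm:A}.
\end{proof}

One sees directly that $V$ is not a p-point. The sets $Y_\xi=(\kappa\setminus(\xi+1))\times\kappa$ are in $V$. Any $X\in V$ has a section $X_\xi\in U_2$, and then $X\setminus Y_\xi\supseteq\{\xi\}\times X_\xi$ has size $\kappa$.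

\begin{thebibliography}{1}
\bibitem{BD}
Tom Benhamou and Natasha Dobrinen, \emph{Cofinal types of ultrafilters over measurable cardinals}, arXiv:2304.07214 (2023).
\end{thebibliography}
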